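\title{Covering radii of non-hollow lattice polytopes and exact covering systems}

\begin{abstract}
We prove that every lattice $d$-polytope with an interior lattice point has covering radius at most $d/2$. The bound is attained by direct sums of lattice translates of the simplices $\operatorname{conv}\{-\mathbf 1,e_1,\dots,e_{l-1}\}$. We show that in every dimension $d\ge4$ these are not the only extremal polytopes; in dimension $4$ a further one is $\operatorname{conv}\{e_1,e_2,e_3,e_4,(-2,-1,-1,-1)\}$. The proof reduces the covering problem for a simplex to minimizing a sum of fractional parts along a line, and it describes the extremal simplices through partitions of $\mathbb Z$ into residue classes. We also obtain a sharper bound for simplices with the origin in the interior and vertices on rational rays, and the covering minima of the simplices above.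
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{convex body} is a compact convex set $K\subseteq\mathbb R^d$ with nonempty interior, and a \emph{lattice} is a discrete subgroup $\Lambda\subseteq\mathbb R^d$ of full rank. The \emph{covering radius}
\[
\mu(K,\Lambda)=\min\{\lambda\ge0:\ \lambda K+\Lambda=\mathbb R^d\}
\]
is the smallest factor by which $K$ must be dilated so that its lattice translates cover space. We write $\mu(K)=\mu(K,\mathbb Z^d)$. Translating $K$ by $t\in\mathbb R^d$ translates $\lambda K+\Lambda$ by $\lambda t$, so $\mu$ does not change under translations of $K$, and $\mu(AK,A\Lambda)=\mu(K,\Lambda)$ for every invertible linear map $A$. In particular $\mu(K)$ is invariant under \emph{unimodular equivalence}, that is, under the maps $x\mapsto Ux+t$ with $U\in GL_d(\mathbb Z)$ and $t\in\mathbb Z^d$. Larger bodies and finer lattices cover sooner: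
\begin{equation}\label{eq:monotone}
K\subseteq K'\ \Rightarrow\ \mu(K',\Lambda)\le\mu(K,\Lambda),\qquad
\Lambda'\subseteq\Lambda\ \Rightarrow\ \mu(K,\Lambda)\le\mu(K,\Lambda').
\end{equation}

How large can $\mu(P)$ be for a \emph{lattice $d$-polytope} $P$, a $d$-dimensional polytope with vertices in $\mathbb Z^d$? Let $\{s\}=s-\lfloor s\rfloor$ denote the fractional part. For the standard simplex $\Delta_d=\operatorname{conv}\{0,e_1,\dots,e_d\}$, a point $x$ lies in $\lambda\Delta_d+\mathbb Z^d$ exactly when $\sum_i\{x_i\}\le\lambda$, so $\mu(\Delta_d)=d$. This is the worst case: $P$ has affinely independent vertices $u_0,\dots,u_d$, the linear map $e_i\mapsto u_i-u_0$ sends $\Delta_d$ into $P-u_0$ and $\mathbb Z^d$ onto a sublattice of $\mathbb Z^d$, and \eqref{eq:monotone} gives $\mu(P)\le d$.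

The simplex $\Delta_d$ is \emph{hollow}: it has no point of $\mathbb Z^d$ in its interior. A body with an interior lattice point is \emph{non-hollow}, and we ask how much such a point improves the bound. In dimension $1$ we have $\mu([a,b])=1/(b-a)$; a non-hollow lattice segment has length at least $2$, so the bound drops from $1$ to $1/2$, with equality only for the lattice translates of $[-1,1]$. (The vertices must be lattice points: $[-\varepsilon,\varepsilon]$ is non-hollow and has covering radius $1/(2\varepsilon)$.) The segment $[-1,1]$ has two natural generalizations. One is the cross-polytope $\operatorname{conv}\{\pm e_1,\dots,\pm e_d\}$; its $\lambda$-dilate covers $x$ when $\sum_i\operatorname{dist}(x_i,\mathbb Z)\le\lambda$, so its covering radius is $d/2$. The other is the simplex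
\[
S(\mathbf 1_l)=\operatorname{conv}\{-\mathbf 1_{l-1},e_1,\dots,e_{l-1}\}\subseteq\mathbb R^{l-1}\qquad(l\ge2),
\]
where $\mathbf 1_{l-1}=(1,\dots,1)$; here $S(\mathbf 1_2)=[-1,1]$, and $\mu(S(\mathbf 1_{d+1}))=d/2$ as well. The two families are linked by the \emph{direct sum}. For polytopes $P\subseteq\mathbb R^{d_1}$ and $Q\subseteq\mathbb R^{d_2}$ with $0\in P$ and $0\in Q$, put
\[
P\oplus Q=\operatorname{conv}\big((P\times\{0\})\cup(\{0\}\times Q)\big)\subseteq\mathbb R^{d_1+d_2}.
\]
Direct sums are formed only for summands that contain the origin, but the origin may lie anywhere in them. Thus $[-1,1]\oplus[-1,1]$ is the planar cross-polytope, while $[-1,1]\oplus[0,2]$ is the triangle $\operatorname{conv}\{(1,0),(-1,0),(0,2)\}$. The covering radius is additive under direct sums, so all $d$-dimensional polytopes built in this way from the simplices $S(\mathbf 1_l)$ have covering radius $d/2$. These facts are known; short proofs are included below (Lemma~\ref{lem:sum} and Corollary~\ref{cor:simplex}). They suggest that $d/2$ is the right bound and that these polytopes are all the extremal ones. The following problem was posed by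 Codenotti, Santos and Schymura~\cite{CSS}.

\medskip
\noindent\textbf{Problem.} \emph{Let $P\subseteq\mathbb R^d$ be a non-hollow lattice $d$-polytope. Is it true that $\mu(P)\le d/2$, with equality if and only if $P$ is obtained, up to unimodular equivalence, from simplices $S(\mathbf 1_l)$ by direct sums and lattice translations?}
\medskip

Let $\mathcal C$ be the smallest class of lattice polytopes that contains all $S(\mathbf 1_l)$, $l\ge2$, and is closed under unimodular equivalence (which includes lattice translations) and under direct sums of summands containing the origin. Every polytope obtained as in the Problem lies in $\mathcal C$. By minimality, every member of $\mathcal C$ is full-dimensional of positive dimension and is unimodularly equivalent either to some $S(\mathbf 1_l)$ or to a direct sum of two members of $\mathcal C$; so statements about $\mathcal C$ can be proved by induction on the dimension.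

The inequality in the Problem is true, and the description of the equality case is false from dimension $4$ on.

\begin{theorem}\label{thm:bound}
Every non-hollow lattice $d$-polytope $P$ satisfies $\mu(P)\le d/2$.
\end{theorem}

\begin{theorem}\label{thm:counter}
For $d\ge4$ put
\[
S_d=\operatorname{conv}\big\{e_1,\dots,e_d,\ -(\underbrace{2,\dots,2}_{d-3},1,1,1)\big\}.
\]
Then $S_d$ is a non-hollow lattice $d$-simplex with $\mu(S_d)=d/2$, and $S_d\notin\mathcal C$.
\end{theorem}

For $d\le3$ the full statement of the Problem, including the equality case, is proved in~\cite{CSS}. With that theorem, $4$ is exactly the smallest dimension in which the statement fails. No proof in this paper depends on this citation.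

Both theorems come from one observation. A lattice simplex with the origin in its interior is the image of the standard simplex of $\mathbb R^{d+1}$ under a projection along a positive integer vector $b$. A point of $\mathbb R^d$ lifts to a line $a+\mathbb Rb$, and the dilation factor needed to cover the point is the minimum of $\sum_i\{a_i+tb_i\}$ along this line. An averaging argument bounds the minimum by $d/2$ (Section~\ref{sec:simplex}), and an induction by section and projection extends the bound to polytopes (Section~\ref{sec:polytopes}), which also yields the covering minima of $S(\mathbf 1_{n+1})$. Equality in the averaging argument is a statement about partitions of $\mathbb Z$ into residue classes, and this characterizes the extremal simplices (Theorem~\ref{thm:ecs}). There are more such partitions than there are simplices in $\mathcal C$: Section~\ref{sec:outside} proves Theorem~\ref{thm:counter} and exhibits, in dimension $12$, an extremal simplex with an interior lattice point whose barycentric coordinates occur for no interior lattice point of a simplex in $\mathcal C$. Section~\ref{sec:weights} proves a sharper bound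 for simplices that takes the lattice lengths of the vertex vectors into account.

\section{Gauges, depth and direct sums}\label{sec:gauge}

It is convenient to ask, for each point separately, when it is first covered. Let $K$ be a convex body with $0\in K$. Its \emph{gauge} is $g_K(x)=\min\{s\ge0:x\in sK\}$, with value $\infty$ if there is no such $s$. Since $K$ is convex and contains $0$, we have $sK\subseteq s'K$ for $s\le s'$, and hence $sK=\{x:g_K(x)\le s\}$. The \emph{depth} of $x$ is
\[
\delta_{K,\Lambda}(x)=\min_{z\in\Lambda}g_K(x-z);
\]
the minimum exists because each $sK$ contains finitely many points of $x-\Lambda$ and some dilate of $K$ contains a translate of a fundamental cell of $\Lambda$. By construction $x\in\lambda K+\Lambda$ if and only if $\delta_{K,\Lambda}(x)\le\lambda$. Therefore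
\begin{equation}\label{eq:depth}
\mu(K,\Lambda)=\sup_{x\in\mathbb R^d}\delta_{K,\Lambda}(x),
\end{equation}
and the minimum in the definition of $\mu$ is attained. If $0\in\operatorname{int}K$, the supremum in \eqref{eq:depth} is attained as well. Indeed, $g_K$ is then subadditive and bounded by a constant times the Euclidean norm, so $\delta_{K,\Lambda}(x)\le\delta_{K,\Lambda}(y)+g_K(x-y)$ shows that the depth is continuous; and it is $\Lambda$-periodic.

For $0\in\operatorname{int}K$ and $\lambda>0$ we have $\operatorname{int}(\lambda K)=\{g_K<\lambda\}$, so $\lambda K-x$ is hollow if and only if $\delta_{K,\mathbb Z^d}(x)\ge\lambda$. Thus $\mu(K)$ is the largest $\lambda$ for which $\lambda K$ has a hollow translate, and Theorem~\ref{thm:bound} says that for $\lambda>d/2$ every translate of $\lambda P$ has an interior lattice point.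

\begin{lemma}\label{lem:sum}
Let $P\subseteq\mathbb R^{d_1}$ and $Q\subseteq\mathbb R^{d_2}$ be full-dimensional polytopes containing the origin. Then $g_{P\oplus Q}(x,y)=g_P(x)+g_Q(y)$ and $\mu(P\oplus Q)=\mu(P)+\mu(Q)$.
\end{lemma}

\begin{proof}
Gauges are positively homogeneous, so for the first claim it suffices to show that $P\oplus Q=\{(x,y):g_P(x)+g_Q(y)\le1\}$. The convex hull of two convex sets is the union of the segments joining them, so the points of $P\oplus Q$ are the points $((1-s)u,sv)$ with $u\in P$, $v\in Q$, $0\le s\le1$; these satisfy $g_P+g_Q\le(1-s)+s$. Conversely, if $g_P(x)+g_Q(y)\le1$, put $s=g_Q(y)$. Then $y\in sQ$, and $x\in(1-s)P$ because $g_P(x)\le1-s$ and $0\in P$.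

Minimizing over $\mathbb Z^{d_1}\times\mathbb Z^{d_2}$, we see that the depth of $(x,y)$ for $P\oplus Q$ is the depth of $x$ for $P$ plus the depth of $y$ for $Q$. Now take suprema and use \eqref{eq:depth}.
\end{proof}

\section{Simplices: fractional parts along a line}\label{sec:simplex}

\subsection*{A triangle}
Move the triangle $[-1,1]\oplus[0,2]$ down by one unit, so that its interior lattice point becomes the origin. We obtain the triangle $T$ with vertices
\[
v_0=(0,1),\qquad v_1=(1,-1),\qquad v_2=(-1,-1),\qquad 2v_0+v_1+v_2=0 .
\]
The vertices generate $\mathbb Z^2$, since $v_0=e_2$ and $v_0+v_1=e_1$. Write a point as $x=a_0v_0+a_1v_1+a_2v_2$. It lies in $\lambda T$ if the coefficients can be chosen nonnegative with sum at most $\lambda$. We may change the coefficients in two ways: by adding $t(2,1,1)$, which does not move $x$, and by adding integers, which translates $x$ by a lattice vector. For fixed $t$ it is best to reduce each coefficient to its fractional part. So the depth of $x$ is the minimum of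
\[
F(t)=\{a_0+2t\}+\{a_1+t\}+\{a_2+t\}.
\]
Each summand has mean $\frac12$ over $[0,1]$, so $F$ has mean $\frac32$. This gives $\min F\le\frac32$, which is $\frac12$ more than we want. The missing $\frac12$ comes from the fact that $F$ cannot stay near its minimum: $F(t)\equiv a_0+a_1+a_2+4t\pmod1$. If the minimum $\eta$ is attained at $\tau$, then $F(t)-\eta$ is nonnegative and congruent to $4(t-\tau)$, hence at least $\{4(t-\tau)\}$, which has mean $\frac12$. So $\frac32-\eta\ge\frac12$, that is, $\eta\le1$.

Equality requires $F(t)=1+\{4(t-\tau)\}$: a drop of height exactly $1$ after each quarter of a period. The first summand drops on a coset of $\frac12\mathbb Z$ and the other two on cosets of $\mathbb Z$. Measured in units of $\frac14$, we need one residue class modulo $2$ and two classes modulo $4$ that partition $\mathbb Z$, for instance $0\bmod2$, $1\bmod4$, $3\bmod4$. This corresponds to $a=(0,-\frac14,-\frac34)$, and indeed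
\[
F(0)=0+\tfrac34+\tfrac14,\quad F(\tfrac14)=\tfrac12+0+\tfrac12,\quad F(\tfrac12)=0+\tfrac14+\tfrac34,\quad F(\tfrac34)=\tfrac12+\tfrac12+0
\]
all equal $1$, with $F$ increasing in between. The point $x=(\frac12,1)$ has depth $1$, and $\mu(T)=1$.

\subsection*{The general setting}
Let $\Lambda\subseteq\mathbb R^d$ be a lattice, $d\ge1$, and let $v_0,\dots,v_d\in\Lambda$ span $\mathbb R^d$ and satisfy a linear relation with positive coefficients. This holds for the vertices of a simplex with vertices in $\Lambda$ and the origin in its interior: the barycentric coordinates of the origin give the relation. The linear map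
\[
\varphi:\mathbb R^{d+1}\to\mathbb R^d,\qquad \varphi(a)=\sum_{i=0}^da_iv_i,
\]
is surjective. Its kernel is a line, which is rational because the $v_i$ have integer coordinates in a basis of $\Lambda$, and which contains a positive vector. So $\ker\varphi=\mathbb Rb$ for a unique vector $b=(b_0,\dots,b_d)$ of positive integers with $\gcd(b_0,\dots,b_d)=1$. Put
\[
N=\sum_ib_i,\qquad \Lambda'=\sum_i\mathbb Zv_i=\varphi(\mathbb Z^{d+1})\subseteq\Lambda .
\]
For Section~\ref{sec:weights} we allow the vertices to slide along their rays. Let $w=(w_0,\dots,w_d)$ be positive reals, $\sigma=\sum_iw_ib_i$, and $S_w=\operatorname{conv}\{v_0/w_0,\dots,v_d/w_d\}$. An affine dependence $\sum c_iv_i/w_i=0$, $\sum c_i=0$ forces $c_i=tw_ib_i$ and $t\sigma=0$, so $S_w$ is a $d$-simplex; and $0=\sum_i(w_ib_i/\sigma)(v_i/w_i)$ shows that $0\in\operatorname{int}S_w$ with barycentric coordinates $\beta_i=w_ib_i/\sigma$. For $a\in\mathbb R^{d+1}$ let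
\[
F_{a,w}(t)=\sum_{i=0}^dw_i\{a_i+tb_i\},\qquad A_i=A_i(a)=\{t\in\mathbb R:a_i+tb_i\in\mathbb Z\}.
\]
The set $A_i$ is a coset of $\frac1{b_i}\mathbb Z$ and has $b_i$ points per unit period. The elements of $\bigcup_iA_i$ are the \emph{jump times}. The function $F_{a,w}$ is $1$-periodic and right-continuous, it increases with slope $\sigma$ between consecutive jump times, and at a jump time $\tau$ it drops by the sum of the $w_i$ with $\tau\in A_i$. Hence it attains its minimum, at a jump time. Since $a_i+tb_i$ runs through $b_i$ full periods of the fractional part as $t$ runs through $[0,1]$,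
\begin{equation}\label{eq:mean}
\int_0^1F_{a,w}(t)\,dt=\frac12\sum_iw_i .
\end{equation}
When all $w_i=1$ we write $S$ and $F_a$; then $\sigma=N$ and $\beta_i=b_i/N$.

\begin{lemma}\label{lem:depth}
For every $a\in\mathbb R^{d+1}$ we have $\delta_{S_w,\Lambda'}(\varphi(a))=\min_tF_{a,w}(t)$.
\end{lemma}

\begin{proof}
Let $\lambda\ge0$. Since $0\in S_w$, the dilate $\lambda S_w$ consists of the points $\sum_ic_iv_i/w_i$ with $c\ge0$ and $\sum c_i\le\lambda$, so $\lambda S_w=\{\varphi(y):y\ge0,\ \sum_iw_iy_i\le\lambda\}$. The equation $\varphi(a)=\varphi(y)+\varphi(z)$ means $a-y-z\in\mathbb Rb$. Thus $\varphi(a)\in\lambda S_w+\Lambda'$ if and only if there are $t\in\mathbb R$ and $z\in\mathbb Z^{d+1}$ such that $y=a+tb-z$ satisfies $y\ge0$ and $\sum w_iy_i\le\lambda$. For fixed $t$ the least nonnegative value of $y_i$ is $\{a_i+tb_i\}$, so the condition is $F_{a,w}(t)\le\lambda$ for some $t$.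
\end{proof}

\begin{lemma}\label{lem:average}
For every $a\in\mathbb R^{d+1}$ we have $\min_tF_a(t)\le d/2$. Equality holds if and only if the sets $A_0,\dots,A_d$ are pairwise disjoint and their union is a coset of $\frac1N\mathbb Z$.
\end{lemma}

\begin{proof}
Let $\eta=F_a(\tau)$ be the minimum. Since $F_a(t)\equiv\sum_ia_i+Nt\pmod1$, the number $F_a(t)-\eta$ is nonnegative and congruent to $N(t-\tau)$ modulo $1$. Hence
\begin{equation}\label{eq:saw}
F_a(t)-\eta\ \ge\ \{N(t-\tau)\}\qquad\text{for all }t .
\end{equation}
Integrating over $[0,1]$ and using \eqref{eq:mean} gives $\frac{d+1}2-\eta\ge\frac12$, that is, $\eta\le\frac d2$.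

If $\eta=d/2$, then \eqref{eq:saw} is an equality for almost all $t$, and for all $t$ because both sides are right-continuous. The right side drops by $1$ at the points of $\tau+\frac1N\mathbb Z$ and is continuous elsewhere, while the left side drops at $t$ by the number of $i$ with $t\in A_i$. So each point of $\tau+\frac1N\mathbb Z$ lies in exactly one $A_i$, and no other point lies in any. Conversely, if the $A_i$ are disjoint with union $s+\frac1N\mathbb Z$, then $F_a(t)$ and $\{N(t-s)\}$ have the same slope and the same drops, so their difference is a constant. Comparing means, the constant is $\frac{d+1}2-\frac12$, and it equals $\min F_a$.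
\end{proof}

The interior lattice point enters through the positivity of every $b_i$, which makes every summand move and average to $\frac12$. If the origin is only a vertex, as for $\Delta_d$ with $v_0=0$ and relation $(1,0,\dots,0)$, the summands $\{a_1\},\dots,\{a_d\}$ are constant and can all be close to $1$; this is how $\mu(\Delta_d)=d$ arises.

\begin{corollary}\label{cor:simplex}
\begin{enumerate}
\item[(a)] A $d$-simplex $S$ with vertices in $\Lambda$ and $0\in\operatorname{int}S$ satisfies $\mu(S,\Lambda)\le d/2$.
\item[(b)] $\mu(S(\mathbf 1_{d+1}))=d/2$, and every $d$-dimensional member of $\mathcal C$ has covering radius $d/2$.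
\end{enumerate}
\end{corollary}

\begin{proof}
(a) Every point of $\mathbb R^d$ is some $\varphi(a)$, so \eqref{eq:depth} and Lemmas~\ref{lem:depth} and~\ref{lem:average} give $\mu(S,\Lambda')\le d/2$. Apply \eqref{eq:monotone}.

(b) For $S(\mathbf 1_{d+1})$ we have $\Lambda'=\mathbb Z^d$, all $b_i=1$ and $N=d+1$. With $a_i=-i/(d+1)$ the sets $A_i=\frac i{d+1}+\mathbb Z$ partition $\frac1{d+1}\mathbb Z$, so $\varphi(a)$ has depth $d/2$. The claim for $\mathcal C$ follows by induction on the dimension from Lemma~\ref{lem:sum}.
\end{proof}

Part (b) is the ``if'' direction of the equality clause in the Problem.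

\section{From simplices to polytopes}\label{sec:polytopes}

One would like to find, among the vertices of a non-hollow polytope, a $d$-simplex around the interior lattice point, and apply \eqref{eq:monotone}. Such a simplex need not exist. For $d\ge2$, any $d+1$ vertices of the cross-polytope that span $\mathbb R^d$ use one axis twice and the others once, so their only relation is $e_j+(-e_j)=0$, and the origin lies on an edge. What always exists is a simplex of some dimension $k\ge1$ with the origin in its relative interior. It covers a $k$-dimensional subspace $L$, and the remaining directions are handled in the quotient by $L$.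

We recall the standard facts on such quotients. If $L$ is spanned by vectors of $\Lambda$, then $\Lambda\cap L$ is a lattice in $L$, and a basis of it extends to a basis of $\Lambda$. Consequently, if $\pi$ is a \emph{projection along $L$}, that is, a surjective linear map with kernel $L$, then $\pi(\Lambda)$ is a lattice in the image. The number $\mu(\pi(K),\pi(\Lambda))$ depends only on $L$, because two such maps differ by a linear isomorphism of their images.

\begin{lemma}\label{lem:section}
Let $K$ be a convex body with $0\in K$, let $L$ be a proper nonzero subspace spanned by vectors of $\Lambda$ with $\dim(K\cap L)=\dim L$, and let $\pi$ be a projection along $L$. Then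
\[
\mu(K,\Lambda)\le\mu(K\cap L,\Lambda\cap L)+\mu(\pi(K),\pi(\Lambda)).
\]
\end{lemma}

\begin{proof}
Call the terms on the right $\mu_1$ and $\mu_2$, and let $x\in\mathbb R^d$. There are $y\in K$ and $z\in\Lambda$ with $\pi(x)=\mu_2\pi(y)+\pi(z)$. Then $x-z-\mu_2y\in L=\mu_1(K\cap L)+(\Lambda\cap L)$. Hence $x\in\mu_1K+\mu_2K+\Lambda$, and $\mu_1K+\mu_2K=(\mu_1+\mu_2)K$ by convexity.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bound}]
We prove by induction on $d\ge1$ the statement for an arbitrary lattice: \emph{if $P$ is a $d$-polytope with vertices in $\Lambda$ and a point of $\Lambda$ in its interior, then $\mu(P,\Lambda)\le d/2$.} Translate so that $0\in\operatorname{int}P$.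

Let $W$ be an inclusion-minimal set of vertices of $P$ with $0\in\operatorname{conv}W$. By Carath\'eodory's theorem, $0$ lies in the convex hull of an affinely independent subset of $W$, so $W$ itself is affinely independent by minimality. All barycentric coordinates of $0$ in the simplex $\operatorname{conv}W$ are positive, since a vertex with coordinate zero could be deleted. The origin is an interior point of $P$, not a vertex, so $k=|W|-1\ge1$. The affine hull of $W$ has dimension $k$ and contains $0$, so it is the linear subspace $L=\operatorname{span}W$. Corollary~\ref{cor:simplex}(a), applied in $L$, and the inclusion $\operatorname{conv}W\subseteq P\cap L$ give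
\[
\mu(P\cap L,\Lambda\cap L)\le\mu(\operatorname{conv}W,\Lambda\cap L)\le k/2 .
\]
If $k=d$, which is the only possibility for $d=1$, we are done. If $k<d$, let $\pi$ be a projection along $L$. Then $\pi(P)$ is a polytope whose vertices are images of vertices of $P$ and so lie in the lattice $\pi(\Lambda)$. Since $\pi$ is an open map, $\pi(P)$ has dimension $d-k$ and $0\in\operatorname{int}\pi(P)$; this is where we need the origin in the interior of $P$ and not merely of $\operatorname{conv}W$. By Lemma~\ref{lem:section} and induction, $\mu(P,\Lambda)\le\frac k2+\frac{d-k}2=\frac d2$.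
\end{proof}

\subsection*{Covering minima}
For a convex body $K\subseteq\mathbb R^n$ and $1\le d\le n$, the \emph{$d$-th covering minimum} $\mu_d(K)$ is the maximum of $\mu(\pi(K),\pi(\mathbb Z^n))$ over projections $\pi$ along $(n-d)$-dimensional subspaces spanned by lattice vectors. Thus $\mu_n(K)=\mu(K)$.

\begin{corollary}\label{cor:minima}
$\mu_d(S(\mathbf 1_{n+1}))=d/2$ for all $n\ge d\ge1$.
\end{corollary}

\begin{proof}
Each $\pi(S(\mathbf 1_{n+1}))$ is a $d$-polytope with vertices in $\pi(\mathbb Z^n)$ and the origin in its interior, so its covering radius is at most $d/2$ by the statement just proved. The projection onto the first $d$ coordinates maps $\mathbb Z^n$ onto $\mathbb Z^d$, and it maps the vertices of $S(\mathbf 1_{n+1})$ to $-\mathbf 1_d,e_1,\dots,e_d$ and (if $n>d$) to $0\in S(\mathbf 1_{d+1})$. So the image is $S(\mathbf 1_{d+1})$, of covering radius $d/2$.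
\end{proof}

\section{Extremal simplices and exact covering systems}\label{sec:ecs}

An \emph{exact covering system} is a partition of $\mathbb Z$ into finitely many residue classes $r_i+m_i\mathbb Z$; the positive integers $m_i$ are its \emph{moduli}. Counting the integers in $\{1,\dots,M\}$ for a common multiple $M$ of the moduli gives $\sum_i1/m_i=1$. The equality condition of Lemma~\ref{lem:average} is a rescaled exact covering system. One point needs care: the lemma measures depth with respect to the lattice $\Lambda'$ generated by the vertices, and a point that is deep for the finer lattice $\Lambda$ must be deep for $\Lambda'$ together with all its $\Lambda$-translates. We call two pairs $(S,z)$ and $(S',z')$, each consisting of a lattice simplex and a lattice point, \emph{unimodularly equivalent} if a unimodular equivalence maps $S$ to $S'$ and $z$ to $z'$.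

\begin{theorem}\label{thm:ecs}
Let $S=\operatorname{conv}\{v_0,\dots,v_d\}$ be a $d$-simplex with vertices in $\Lambda$ and $0\in\operatorname{int}S$, and let $b,N,\varphi,\Lambda'$ be as in Section~\ref{sec:simplex}.
\begin{enumerate}
\item[(1)] $\mu(S,\Lambda)=d/2$ if and only if there is $a\in\mathbb R^{d+1}$ such that for every $u=\varphi(c)\in\Lambda$ the sets $\{t:a_i+c_i+tb_i\in\mathbb Z\}$, $0\le i\le d$, are pairwise disjoint with union a coset of $\frac1N\mathbb Z$.
\item[(2)] If $\Lambda=\Lambda'$, then $\mu(S,\Lambda)=d/2$ if and only if all $m_i=N/b_i$ are integers and are the moduli of an exact covering system with $d+1$ classes.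
\item[(3)] Consider pairs $(S,z)$ with $S$ a lattice $d$-simplex, $z\in\operatorname{int}S\cap\mathbb Z^d$, the lattice $\mathbb Z^d$ generated by $\{v-z:v\text{ a vertex of }S\}$, and $\mu(S)=d/2$. Up to unimodular equivalence these pairs correspond bijectively to the multisets of moduli $\{m_0,\dots,m_d\}$ of exact covering systems with $d+1$ classes. The barycentric coordinates of $z$ are $1/m_i$.
\end{enumerate}
\end{theorem}

\begin{proof}
(1) The condition on $u$ does not depend on the choice of $c$: replacing $c$ by $c+sb$ translates all the sets by $-s$. Since $0\in\operatorname{int}S$, the depth $\delta_{S,\Lambda}$ attains its maximum $\mu(S,\Lambda)\le d/2$. So $\mu(S,\Lambda)=d/2$ if and only if $\delta_{S,\Lambda}(x)\ge d/2$ for some $x=\varphi(a)$. Because $\Lambda'\subseteq\Lambda$, we have $\delta_{S,\Lambda}(x)=\min_{u\in\Lambda}\delta_{S,\Lambda'}(x+u)$, and $\delta_{S,\Lambda'}(x+\varphi(c))=\min F_{a+c}$ by Lemma~\ref{lem:depth}. So the condition is that $\min F_{a+c}\ge d/2$ whenever $\varphi(c)\in\Lambda$, and Lemma~\ref{lem:average} translates this into the stated form.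

(2) For $u\in\Lambda'$ we may take $c\in\mathbb Z^{d+1}$, which does not change the sets. So the condition in (1) says that for some $a$ the sets $A_i(a)$ partition a coset $s+\frac1N\mathbb Z$. Suppose they do. The map $t\mapsto N(t-s)$ sends this coset onto $\mathbb Z$ and $A_i$ onto a coset of $m_i\mathbb Z$ contained in $\mathbb Z$. Consecutive elements of the latter differ by $m_i$, so $m_i$ is an integer, and the images form an exact covering system. Conversely, let $r_i+m_i\mathbb Z$ be an exact covering system with $m_i=N/b_i$, and put $a_i=-r_i/m_i$. Then $a_i+tb_i=(Nt-r_i)/m_i$, so $A_i=\frac1N(r_i+m_i\mathbb Z)$, and these sets partition $\frac1N\mathbb Z$.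

(3) Translate $z$ to $0$; then $\Lambda=\Lambda'=\mathbb Z^d$. By (2) the numbers $m_i=N/b_i$ are the moduli of an exact covering system, and they are the reciprocals of the barycentric coordinates $b_i/N$ of $z$. Barycentric coordinates are preserved by unimodular equivalence, so we have a well-defined map from classes of pairs to multisets of moduli.

\emph{Injectivity.} Let $\varepsilon_0,\dots,\varepsilon_d$ be the standard basis of $\mathbb Z^{d+1}$. The map $\varphi:\mathbb Z^{d+1}\to\mathbb Z^d$ is surjective with kernel $\mathbb Z^{d+1}\cap\mathbb Rb=\mathbb Zb$, since $b$ is primitive. It induces an isomorphism $\mathbb Z^{d+1}/\mathbb Zb\to\mathbb Z^d$ that sends the class of $\varepsilon_i$ to $v_i$. If two pairs give the same multiset, label the vertices so that the $m_i$ agree. Then the vectors $b$ agree, being the primitive integer vectors proportional to $(1/m_i)_i$, and composing one isomorphism with the inverse of the other gives an element of $GL_d(\mathbb Z)$ that matches the vertices.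

\emph{Surjectivity.} Given the moduli $m_0,\dots,m_d$ of an exact covering system, put $M=\operatorname{lcm}(m_0,\dots,m_d)$ and $b_i=M/m_i$. From $\sum1/m_i=1$ we get $\sum b_i=M$. If $g$ divides all $b_i$, then $M/g=(b_i/g)m_i$ is a common multiple of the $m_i$, so $g=1$. Thus $b$ is primitive and $\mathbb Z^{d+1}/\mathbb Zb$ is free of rank $d$. Identify it with $\mathbb Z^d$ and let $v_i$ be the class of $\varepsilon_i$. The $v_i$ generate $\mathbb Z^d$ and have relation vector $b$, with $N=M$ and $N/b_i=m_i$. By (2), $S=\operatorname{conv}\{v_0,\dots,v_d\}$ has covering radius $d/2$.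
\end{proof}

The last step shows that $N=\operatorname{lcm}(m_0,\dots,m_d)$ for the pairs in (3).

\begin{example}\label{ex:plane}
Let $d=2$. If $1/m_0+1/m_1+1/m_2=1$ with $m_0\le m_1\le m_2$, then $m_0\in\{2,3\}$, and the solutions are $(3,3,3)$, $(2,4,4)$ and $(2,3,6)$. The first belongs to $S(\mathbf 1_3)$ and the second to the triangle $T$ of Section~\ref{sec:simplex}. The third is not the list of moduli of an exact covering system, because a class modulo $2$ and a class modulo $3$ always meet. So the triangle $\operatorname{conv}\{e_1,e_2,(-3,-2)\}$, with $b=(3,2,1)$ and $N=6$, has covering radius less than $1$, although the barycentric coordinates of the origin are unit fractions.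
\end{example}

\section{Extremal simplices outside $\mathcal C$}\label{sec:outside}

Theorem~\ref{thm:ecs} supplies extremal simplices. To show that one of them is not in $\mathcal C$ we need an invariant that can be computed on both sides, and the normalized volume $\operatorname{Vol}=d!\operatorname{vol}$ serves. It is invariant under unimodular equivalence, and for linearly independent $u_1,\dots,u_d\in\mathbb Z^d$ the number $\operatorname{Vol}\operatorname{conv}\{0,u_1,\dots,u_d\}=|\det(u_1,\dots,u_d)|$ is the index of $\sum\mathbb Zu_i$ in $\mathbb Z^d$.

\begin{lemma}\label{lem:volume}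
\begin{enumerate}
\item[(a)] If $S=\operatorname{conv}\{v_0,\dots,v_d\}$ has $0$ in its interior and its vertices generate $\mathbb Z^d$, then $\operatorname{Vol}(S)=N$.
\item[(b)] $\operatorname{Vol}(P\oplus Q)=\operatorname{Vol}(P)\operatorname{Vol}(Q)$ for full-dimensional polytopes $P,Q$ containing $0$.
\item[(c)] Every $d$-dimensional member of $\mathcal C$ has $\operatorname{Vol}=d+1$ or $\operatorname{Vol}\ge2d$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Coning the facets over the origin subdivides $S$ into the simplices with vertices $0$ and $v_j$, $j\ne i$. The normalized volume of the $i$-th one is the order of the quotient of $\mathbb Z^d\cong\mathbb Z^{d+1}/\mathbb Zb$ by the classes of the $\varepsilon_j$, $j\ne i$. This quotient is $\mathbb Z/b_i\mathbb Z$, and $\sum b_i=N$.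

(b) Let $d_1,d_2$ be the dimensions. By Lemma~\ref{lem:sum}, the fiber of $P\oplus Q$ over $x\in P$ is $(1-g_P(x))Q$. Since $\operatorname{vol}\{g_P\le s\}=\operatorname{vol}(sP)=s^{d_1}\operatorname{vol}(P)$,
\begin{align*}
\operatorname{vol}(P\oplus Q)&=\operatorname{vol}(Q)\int_P(1-g_P(x))^{d_2}\,dx\\
&=\operatorname{vol}(P)\operatorname{vol}(Q)\int_0^1(1-s)^{d_2}\,d_1s^{d_1-1}\,ds=\frac{d_1!\,d_2!}{(d_1+d_2)!}\operatorname{vol}(P)\operatorname{vol}(Q),
\end{align*}
where the last step is the beta integral.

(c) By (a), $\operatorname{Vol}(S(\mathbf 1_l))=l$, which is the dimension plus one. By (b) and induction, a $d$-dimensional member of $\mathcal C$ has $\operatorname{Vol}=\prod_{i=1}^r(1+k_i)$ with integers $k_i\ge1$ and $\sum k_i=d$. For $r=1$ this is $d+1$. For $r\ge2$ put $k=k_1$, so $1\le k\le d-1$. Since $\prod_{i\ge2}(1+k_i)\ge1+\sum_{i\ge2}k_i$, the product is at least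
\[
(1+k)(1+d-k)=2d+(k-1)(d-1-k)\ge2d.\qedhere
\]
\end{proof}

So we look for an exact covering system with $d+1$ classes whose moduli have least common multiple strictly between $d+1$ and $2d$. Start from the $n$ classes modulo $n$, which give $S(\mathbf 1_n)$, of volume $n$. A class $r\bmod n$ can be split into $r\bmod 2n$ and $r+n\bmod 2n$. Splitting one class gives dimension $n$ and volume $2n$, which Lemma~\ref{lem:volume}(c) allows. Splitting a second class raises the dimension to $n+1$ but leaves the least common multiple at $2n$, whereas a direct sum with a segment of length $2$ would double the volume again. This is the simplex $S_d$ with $d=n+1$.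

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Let $v=-(2,\dots,2,1,1,1)$ be the last vertex and $n=d-1\ge3$. The vertices generate $\mathbb Z^d$ and satisfy
\[
2(e_1+\dots+e_{d-3})+e_{d-2}+e_{d-1}+e_d+v=0 .
\]
As shown in Section~\ref{sec:simplex}, $S_d$ is then a $d$-simplex with $0$ in its interior, so it is non-hollow. The vector $b$ has $d-3=n-2$ entries $2$ and four entries $1$, so $N=2(n-2)+4=2n$, and the numbers $N/b_i$ are $n$, taken $n-2$ times, and $2n$, taken four times. These are the moduli of the exact covering system
\[
0,1,\dots,n-3\ \bmod n;\qquad n-2,\ 2n-2,\ n-1,\ 2n-1\ \bmod 2n,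
\]
in which the classes $n-2$ and $n-1$ modulo $n$ have been split. Theorem~\ref{thm:ecs}(2) gives $\mu(S_d)=d/2$. By Lemma~\ref{lem:volume}(a), $\operatorname{Vol}(S_d)=2n=2d-2$, and $d+1<2d-2<2d$ for $d\ge4$. So $S_d\notin\mathcal C$ by Lemma~\ref{lem:volume}(c).
\end{proof}

The hypothesis $d\ge4$ is used only in the inequality $d+1<2d-2$; for $d=3$ the same formula defines $S(\mathbf 1_4)$.

\begin{example}\label{ex:four}
For $d=4$ the system is $0\bmod3$ and $1,4,2,5\bmod6$, and
\[
F_a(t)=\{2t\}+\{t-\tfrac16\}+\{t-\tfrac46\}+\{t-\tfrac26\}+\{t-\tfrac56\}.
\]
This function has slope $6$ and a drop of height $1$ at each point of $\frac16\mathbb Z$, so it takes the same value at all these points, namely $F_a(0)=0+\frac56+\frac26+\frac46+\frac16=2$, and $F_a\ge2$ everywhere. We have $\operatorname{Vol}(S_4)=6$, while $4$-dimensional members of $\mathcal C$ have volume $5$ or at least $8$.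
\end{example}

\begin{remark}\label{rem:coarse}
The simplex $S_4$ is a member of $\mathcal C$ viewed in a coarser lattice. Translate $S(\mathbf 1_3)$ to $\operatorname{conv}\{(0,0),(2,1),(1,2)\}$, form the direct sum of $[-1,1]$ with it, translate the vertex $(0,2,1)$ to the origin, and form the direct sum of $[-1,1]$ with the result. This gives
\[
Q=\operatorname{conv}\{(\pm1,0,0,0),\ (0,\pm1,-2,-1),\ (0,0,-1,1)\}\in\mathcal C .
\]
Subtracting $z=(0,0,-1,0)$ from the vertices gives $u_0=(0,0,0,1)$, $u_{1,2}=(\pm1,0,1,0)$ and $u_{3,4}=(0,\pm1,-1,-1)$, with $2u_0+u_1+u_2+u_3+u_4=0$. All $u_i$ have $x_1+x_2+x_3$ even, so they generate a proper sublattice $\Lambda'$ of $\mathbb Z^4$. The linear map $e_i\mapsto u_{i-1}$ sends $(-2,-1,-1,-1)$ to $u_4$, hence $S_4$ to $Q-z$ and $\mathbb Z^4$ to $\Lambda'$. By \eqref{eq:monotone}, $\mu(S_4)=\mu(Q-z,\Lambda')\ge\mu(Q)=2$.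
\end{remark}

One might hope to repair the equality clause by allowing such changes of lattice around an interior lattice point. A change of lattice does not affect barycentric coordinates, so these are the invariant to examine. In $\mathcal C$ they arise by repeated splitting: a direct sum at a vertex replaces one coordinate $1/m$ by coordinates $1/(mm')$, and a factor common to all denominators survives. Not every exact covering system has such a factor.

\begin{proposition}\label{prop:twelve}
\begin{enumerate}
\item[(i)] Let $Q\in\mathcal C$ be a simplex and $z$ an interior lattice point of $Q$. Then the barycentric coordinates of $z$ are $1/m_i$ with integers $m_i$ having a common prime factor.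
\item[(ii)] For $d=12$ there is a lattice simplex $S$ with $\mu(S)=6$ and an interior lattice point with barycentric coordinates $1/m_i$, where
\[
(m_i)=(6,6,10,10,10,10,15,30,30,30,30,30,30),
\]
whose greatest common divisor is $1$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) We use induction on the dimension. The statement is invariant under unimodular equivalence, so there are two cases.

\emph{Case $Q=S(\mathbf 1_l)$.} Let $z=\beta_0(-\mathbf 1)+\sum_{i\ge1}\beta_ie_i$ with barycentric coordinates $0<\beta_i<1$. The $i$-th coordinate $\beta_i-\beta_0$ of $z$ is an integer in $(-1,1)$, hence zero. So all $\beta_i=1/l$, and $l\ge2$.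

\emph{Case $Q=P_1\oplus P_2$ with $P_j\in\mathcal C$ of dimension $d_j\ge1$.} We first show that both summands are simplices. Every vertex of $Q$ comes from a vertex of $P_1$ or $P_2$. A nonzero vertex $u$ of $P_1$ gives a vertex $(u,0)$ of $Q$: if a linear functional $\psi$ is maximized on $P_1$ only at $u$, then $\psi(u)>\psi(0)=0$, so $(x,y)\mapsto\psi(x)$ is larger at $(u,0)$ than at every other point of $(P_1\times\{0\})\cup(\{0\}\times P_2)$. The same holds with the roles of $P_1$ and $P_2$ exchanged. The origin is a vertex of $Q$ if and only if it is a vertex of both summands: if so, add functionals that are negative on $P_j\setminus\{0\}$; if not, it is the midpoint of a segment in one summand. Let $f_j\ge d_j+1$ be the number of vertices of $P_j$. The simplex $Q$ has $d_1+d_2+1$ vertices. If $0$ were a vertex of neither summand, $Q$ would have $f_1+f_2\ge d_1+d_2+2$ vertices. So $0$ is a vertex of one of them, say of $P_2$. The number of vertices of $Q$ is then $f_1+(f_2-1)$ if $0$ is not a vertex of $P_1$, and $(f_1-1)+(f_2-1)+1$ if it is. In both cases $f_1+f_2=d_1+d_2+2$, which forces $f_j=d_j+1$; and in both cases the vertices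 of $Q$ are the points $(u,0)$ with $u$ a vertex of $P_1$ and $(0,v)$ with $v$ a nonzero vertex of $P_2$.

Write $z=(x,y)$ with positive barycentric coordinates $\beta_u,\beta_v$, so that $x=\sum_u\beta_uu$ and $y=\sum_v\beta_vv$. The lattice point $y$ has barycentric coordinates $\sum_u\beta_u$ (at the vertex $0$) and $\beta_v$ in $P_2$; these are positive, so $y$ is interior. By induction $\sum_u\beta_u=1/m$ and $\beta_v=1/m_v$ with integers $m,m_v$ that have a common prime factor $\rho$. The point $mx=\sum_u(m\beta_u)u$ is a lattice point because $m$ is an integer, and its coefficients are positive with sum $1$, so it is an interior lattice point of $P_1$. By induction $m\beta_u=1/m'_u$ with integers $m'_u$. Hence $\beta_u=1/(mm'_u)$, and $\rho$ divides all denominators.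

(ii) By the Chinese remainder theorem, identify $\mathbb Z/30$ with the set of triples $(\xi,\eta,\zeta)\in\mathbb Z/2\times\mathbb Z/3\times\mathbb Z/5$. A class modulo $6$ fixes $(\xi,\eta)$, a class modulo $10$ fixes $(\xi,\zeta)$, a class modulo $15$ fixes $(\eta,\zeta)$, and a class modulo $30$ is a single triple. Take the classes $A,B$ modulo $6$ with $(\xi,\eta)=(0,0),(0,1)$; the classes $C,D,E,G$ modulo $10$ with $(\xi,\zeta)=(1,0),(1,1),(1,2),(1,3)$; the class $H$ modulo $15$ with $(\eta,\zeta)=(2,4)$; and the six triples $(0,2,0)$, $(0,2,1)$, $(0,2,2)$, $(0,2,3)$, $(1,0,4)$, $(1,1,4)$, each marked $\bullet$. With rows $\eta=0,1,2$ and columns $\zeta=0,\dots,4$, the thirty triples are distributed as follows: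
\[
\xi=0:\ \ \begin{array}{ccccc}A&A&A&A&A\\ B&B&B&B&B\\ \bullet&\bullet&\bullet&\bullet&H\end{array}
\qquad\qquad
\xi=1:\ \ \begin{array}{ccccc}C&D&E&G&\bullet\\ C&D&E&G&\bullet\\ C&D&E&G&H\end{array}
\]
This is an exact covering system with $2+4+1+6=13$ classes and the stated moduli, and $\gcd(6,10,15)=1$. Theorem~\ref{thm:ecs}(3) provides the simplex. Here $N=30$ and $b_i=30/m_i$, so one may take $S=\operatorname{conv}\{e_1,\dots,e_{12},-(5,5,3,3,3,3,2,1,1,1,1,1)\}$ with the origin as the interior point.
\end{proof}

Consequently no affine isomorphism maps the simplex in (ii), with its distinguished point, to a simplex of $\mathcal C$ with an interior lattice point.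

\section{A sharper bound for simplices}\label{sec:weights}

A nonzero vector of $\Lambda$ is \emph{primitive} if it is not a multiple $ku$ with $u\in\Lambda$ and an integer $k\ge2$. If a vertex of a simplex is far out on its ray, the bound $d/2$ is wasteful, and we now let the vertices be arbitrary positive multiples of lattice vectors. Lemma~\ref{lem:depth} already covers this case. The proof of Lemma~\ref{lem:average} does not: it used that all drops of $F_a$ are integers, so that $F_a$ is determined modulo $1$. With real weights we need another way to say that a function with slope $\sigma$ and prescribed drops must rise above its minimum. A drop of height $\Delta$ that ends at or above the minimum starts at least $\Delta$ above it, and the function $F^2$, whose derivative $2\sigma F$ integrates to the known mean, converts this into an inequality.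

\begin{lemma}\label{lem:weighted}
In the setting of Section~\ref{sec:simplex}, $\min_tF_{a,w}(t)\le\frac12\sum_iw_i(1-\beta_i)$. Equality holds if and only if the sets $A_i$ are pairwise disjoint and $F_{a,w}$ takes the same value at all jump times.
\end{lemma}

\begin{proof}
Write $F=F_{a,w}$ and $\eta=\min F$. Let $\tau_1<\dots<\tau_r$ be the jump times in a period $[\tau_1,\tau_1+1)$, and let $\tau_{r+1}=\tau_1+1$. On $[\tau_j,\tau_{j+1})$ we have $(F^2)'=2\sigma F$, so $2\sigma\int_{\tau_j}^{\tau_{j+1}}F\,dt=F(\tau_{j+1}^-)^2-F(\tau_j)^2$. Summing over $j$, regrouping by periodicity and using \eqref{eq:mean}, we get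
\[
\sigma\sum_iw_i=2\sigma\int_0^1F\,dt=\sum_{j=1}^r\big(F(\tau_j^-)^2-F(\tau_j)^2\big).
\]
Fix a jump time $\tau$, let $I=\{i:\tau\in A_i\}$ and $\Delta=\sum_{i\in I}w_i$. Then $F(\tau^-)=F(\tau)+\Delta$ and
\[
F(\tau^-)^2-F(\tau)^2=\sum_{i\in I}w_i\,(2F(\tau)+\Delta)\ \ge\ \sum_{i\in I}w_i\,(2F(\tau)+w_i)\ \ge\ \sum_{i\in I}w_i\,(2\eta+w_i).
\]
The first inequality is an equality if and only if $|I|=1$, and the second if and only if $F(\tau)=\eta$. Each index $i$ belongs to $I$ for exactly $b_i$ jump times per period, so summation gives
\[
\sigma\sum_iw_i\ \ge\ \sum_ib_iw_i(2\eta+w_i)=2\eta\sigma+\sum_ib_iw_i^2 .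
\]
Dividing by $2\sigma$ and using $b_iw_i/\sigma=\beta_i$ yields the bound. Equality holds if and only if $|I|=1$ and $F(\tau)=\eta$ at every jump time; since $\eta$ is attained at a jump time, this is the stated condition.
\end{proof}

\begin{theorem}\label{thm:weighted}
Let $S$ be a $d$-simplex with vertices $\ell_ip_i$ $(0\le i\le d)$, where $p_i\in\Lambda$ is primitive and $\ell_i>0$ is real. Let $0\in\operatorname{int}S$ have barycentric coordinates $\beta_i$. Then
\[
\mu(S,\Lambda)\le\frac12\sum_{i=0}^d\frac{1-\beta_i}{\ell_i}.
\]
\end{theorem}

\begin{proof}
The $p_i$ span $\mathbb R^d$ and satisfy $\sum\beta_i\ell_ip_i=0$. Take $v_i=p_i$ and $w_i=1/\ell_i$, so that $S_w=S$. By \eqref{eq:depth} and Lemmas~\ref{lem:depth} and~\ref{lem:weighted}, $\mu(S,\Lambda')$ is at most the right side, and $\mu(S,\Lambda)\le\mu(S,\Lambda')$ by \eqref{eq:monotone}.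
\end{proof}

The proof works for any lattice vectors on the rays; primitive ones make the $\ell_i$ largest and the bound smallest. For $d=1$ and $S=[-\ell_0,\ell_1]$ we have $1-\beta_i=\ell_i/(\ell_0+\ell_1)$, and the bound $1/(\ell_0+\ell_1)$ is the exact value.

\begin{corollary}\label{cor:primitive}
If $S$ is a lattice $d$-simplex with $0\in\operatorname{int}S$ and $\mu(S)=d/2$, then all vertices of $S$ are primitive vectors.
\end{corollary}

\begin{proof}
Here the $\ell_i$ are positive integers and $1-\beta_i>0$. If some $\ell_j\ge2$, the bound in Theorem~\ref{thm:weighted} is strictly less than $\frac12\sum_i(1-\beta_i)=d/2$.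
\end{proof}

\begin{remark}\label{rem:surface}
The summands in Theorem~\ref{thm:weighted} are ratios of volumes. For a lattice $\Gamma$ of rank $k$, let $\operatorname{Vol}_\Gamma$ be $k!$ times the volume normalized so that a fundamental cell of $\Gamma$ has volume $1$. Let $G_i$ be the facet of $S$ opposite $s_i=\ell_ip_i$, and let $\pi_i$ be a projection along $\mathbb Rp_i$. From $0=\sum_j\beta_js_j$ we get
\[
-\frac{\beta_i}{1-\beta_i}\,s_i=\sum_{j\ne i}\frac{\beta_j}{1-\beta_i}\,s_j\in G_i ,
\]
so the chord of $S$ from $s_i$ through $0$ is a translate of the vector $s_i/(1-\beta_i)=\frac{\ell_i}{1-\beta_i}\,p_i$. Since $p_i$ is primitive, it extends to a basis of $\Lambda$, and we may assume $\Lambda=\mathbb Z^d$, $p_i=e_d$, and that $\pi_i$ deletes the last coordinate. The line $\mathbb Re_d$ meets the affine hull of $G_i$ in a single point, so $G_i$ is the graph of an affine function $\gamma$ over $\pi_i(G_i)$. The volume-preserving shear $(x,s)\mapsto(x,s-\gamma(x))$ turns $S$ into a pyramid with base $\pi_i(G_i)\times\{0\}$ and height $\ell_i/(1-\beta_i)$. Hence $\operatorname{Vol}_\Lambda(S)=\frac{\ell_i}{1-\beta_i}\operatorname{Vol}_{\pi_i(\Lambda)}(\pi_i(G_i))$,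 and Theorem~\ref{thm:weighted} reads
\[
\mu(S,\Lambda)\le\frac12\cdot\frac{\sum_{i=0}^d\operatorname{Vol}_{\pi_i(\Lambda)}(\pi_i(G_i))}{\operatorname{Vol}_\Lambda(S)} .
\]
This is a discrete Hadwiger-type inequality, in which the sum of the projected facet volumes plays the role of the surface area.
\end{remark}

\begin{thebibliography}{9}

\bibitem{CSS}
Giulia Codenotti, Francisco Santos, Matthias Schymura,
\emph{The covering radius and a discrete surface area for non-hollow simplices},
Discrete Comput. Geom. 67 (2022); arXiv:1903.02866 (2019).

\end{thebibliography}
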